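# Lifting diagrams of finite Boolean semilattices, and embedding all lattices into congruence lattices

## 1. Small Boolean diagrams that lift in the variety of lattices

The natural first guess for the question below is *no*, and we begin with the reasons for it.

Fix a variety $\mathbf V$ of algebras. Suppose that every finite diagram made of finite Boolean semilattices and embeddings is, up to isomorphism, the diagram of congruence semilattices of some diagram of algebras in $\mathbf V$. Must every finite lattice then be a sublattice of $\operatorname{Con}A$ for some $A\in\mathbf V$? (The problem comes from Friedrich Wehrung, Jiri Tuma, "Congruence lifting of diagrams of finite Boolean semilattices requires large congruence varieties", arXiv:math/0410576 (2004).)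

The hypothesis speaks only about Boolean, hence distributive, objects. The conclusion asks for all finite lattices, however far from distributive. The variety of all lattices looks like a good candidate for a counterexample: the congruence lattice of any lattice is distributive, so no nondistributive lattice embeds into it, and yet lattices have plenty of Boolean congruence lattices. If every diagram in the hypothesis lifted there, the answer would be no. Let us make the terms precise and test this.

**Definition (Boolean semilattices).** A *finite Boolean semilattice* is a finite Boolean lattice $\mathbf 2^n$ regarded as a $(\vee,0,1)$-semilattice. We write it as a power set $\mathcal P(Y)$ with $Y$ finite; joins are unions, $0=\varnothing$, $1=Y$. A *$(\vee,0,1)$-embedding* is a one-to-one map preserving finite joins, $0$ and $1$.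

Such an embedding need not preserve intersections. For example,
$$\varphi\colon\mathcal P(\{1,2\})\to\mathcal P(\{1,2,3\}),\qquad \{1\}\mapsto\{1,3\},\quad \{2\}\mapsto\{2,3\},\quad \{1,2\}\mapsto\{1,2,3\},\quad\varnothing\mapsto\varnothing \tag{1}$$
is a $(\vee,0,1)$-embedding, and $\{1\}\cap\{2\}=\varnothing$ while $\varphi(\{1\})\cap\varphi(\{2\})=\{3\}$.

**Definition (the congruence functor).** $\operatorname{Con}A$ is the congruence lattice of $A$, and $\operatorname{Con}_cA$ is the $(\vee,0)$-semilattice of its compact (finitely generated) congruences. For a homomorphism $f\colon A\to B$, the map $\operatorname{Con}f$ sends $\theta\in\operatorname{Con}A$ to the congruence of $B$ generated by $\{(f(x),f(y)):(x,y)\in\theta\}$. The congruence lattice functor is $\operatorname{Con}$ restricted to compact congruences.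

We use one elementary fact all the time. For $f\colon A\to B$, $\psi\in\operatorname{Con}A$ and $\theta\in\operatorname{Con}B$, we have $(\operatorname{Con}f)(\psi)\le\theta$ if and only if $(f(x),f(y))\in\theta$ for all $(x,y)\in\psi$. Hence
$$f^{-1}(\theta):=\{(x,y):(f(x),f(y))\in\theta\}\ \text{ is the largest }\psi\in\operatorname{Con}A\text{ with }(\operatorname{Con}f)(\psi)\le\theta. \tag{2}$$

**Definition (diagrams and liftings).** Let $P$ be a finite poset. A *$P$-indexed diagram* of semilattices consists of semilattices $S_p$ $(p\in P)$ and homomorphisms $\varphi_p^q\colon S_p\to S_q$ for $p\le q$, with $\varphi_p^p=\mathrm{id}$ and $\varphi_q^r\circ\varphi_p^q=\varphi_p^r$ for $p\le q\le r$. It is *lifted* in $\mathbf V$ if there are algebras $A_p\in\mathbf V$ and homomorphisms $f_p^q\colon A_p\to A_q$, forming a $P$-indexed diagram in the same sense, and isomorphisms $\alpha_p\colon\operatorname{Con}_cA_p\to S_p$ with $\alpha_q\circ\operatorname{Con}f_p^q=\varphi_p^q\circ\alpha_p$ for all $p\le q$.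

An *embedding* of a lattice $L$ into a lattice $M$ is a one-to-one map preserving finite joins and finite meets; it need not send a least element of $L$ to a least element of $M$.

**One object.** The diagram consisting of $\mathbf 2^n$ alone lifts in the variety of lattices: a chain $c_0<c_1<\dots<c_n$ has congruence lattice $\mathbf 2^n$, a congruence being determined by which of the $n$ covering pairs it collapses.

**One arrow.** Take $\varphi$ from (1). In Boolean algebras it does not lift. There, with finite congruence lattices, the algebras are finite, congruences correspond to principal ideals ${\downarrow}a$, and $\operatorname{Con}f$ sends ${\downarrow}a$ to ${\downarrow}f(a)$; since $f(a\wedge b)=f(a)\wedge f(b)$, the map $\operatorname{Con}f$ preserves intersections, which $\varphi$ does not. In lattices it does lift. Let $M_3$ be the five-element lattice with three atoms $a,b,c$ that pairwise join to the top; it is simple. Let $A$ be the chain $0<d<1$, let $B=\mathbf 2\times\mathbf 2\times M_3$, and let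
$$f(0)=(0,0,0),\qquad f(d)=(1,0,a),\qquad f(1)=(1,1,1).$$
Congruences of a finite product of lattices are products of congruences of the factors, so $\operatorname{Con}B\cong\mathcal P(\{1,2,3\})$, a set of coordinates standing for the congruence that collapses exactly those coordinates. The congruence of $A$ that collapses $0,d$ generates in $B$ the collapse of the coordinates where $f(0)$ and $f(d)$ differ, namely $\{1,3\}$; the one that collapses $d,1$ gives $\{2,3\}$. This is $\varphi$.

So the guess passes these tests. It is nevertheless wrong: an 8-object diagram in Section 2 defeats the variety of lattices, and an 11-object diagram settles the whole question. Write $\operatorname{Eq}X$ for the lattice of equivalence relations on $X$, and $F_{\mathbf V}(X)$ for the free algebra of $\mathbf V$ on $X$.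

**Main Theorem.** There is a diagram $\mathcal D$ of finite Boolean semilattices and $(\vee,0,1)$-embeddings, indexed by an 11-element poset, with this property: if $\mathcal D$ has a lifting in a variety $\mathbf V$, then for every nonempty set $X$ the lattice $\operatorname{Eq}X$ embeds into $\operatorname{Con}F_{\mathbf V}(X)$. Consequently every finite lattice embeds into $\operatorname{Con}$ of a finitely generated free algebra of $\mathbf V$, and every lattice embeds into $\operatorname{Con}$ of some free algebra of $\mathbf V$.

In particular the answer to the question is **yes**.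

## 2. Prescribed joins and meets of congruences from one lifted diagram

Start with a modest target: one nontrivial algebra $U\in\mathbf V$ with three congruences $a,b,c$ that pairwise join to $1_U$ and pairwise meet to $0_U$. Such a $U$ has a nondistributive congruence lattice, because every distributive lattice satisfies
$$(a\vee b)\wedge(a\vee c)\wedge(b\vee c)=(a\wedge b)\vee(a\wedge c)\vee(b\wedge c),$$
and here the left side would be $1_U$ and the right side $0_U\ne1_U$.

One cannot look for $a,b,c$ inside a single semilattice $S_r$ of the diagram, since $S_r$ is Boolean and the same identity forbids them. The algebra $U$ will therefore not be an object of the diagram. It will be a subalgebra of a quotient of the top object, so that its congruence lattice is not prescribed by the data. Small algebras inside $U$ show that certain joins are $1_U$. Larger algebras $D_M\supseteq U$ show that certain meets are $0_U$, and *each $D_M$ is responsible for one meet only*.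

Here is how the sets arise. We prescribe a family $\mathcal J$ of sets whose joins should be $1$ and a family $\mathcal M$ of sets whose meets should be $0$. For $J\in\mathcal J$ use an object $\mathcal P(J)$, whose atoms obviously join to $1$. In a larger object, a "coordinate" $t$ should see exactly one atom $t(J)$ of each $\mathcal P(J)$, so coordinates are choice functions $t$. The congruence attached to $m$ is visible at $t$ exactly if $t(J)\le m$ for some $J$. Fix $M\in\mathcal M$. A coordinate $t$ obstructs the meet over $M$ if every $m\in M$ is visible at $t$; call the other coordinates good for $M$. We would like to discard the obstructing coordinates, but they differ from one $M$ to another, while $U$ must lie in all the $D_M$ at once. The remedy is one extra coordinate $\infty$ in the top object. We arrange that a coordinate $t$ of the $M$-th large object reaches $\infty$ exactly if $t$ is good for $M$, and then collapse in the top object everything except $\infty$.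

**The data.** Let $I$ be a finite poset, and let $\mathcal J,\mathcal M$ be nonempty finite sets of nonempty subsets of $I$ such that

* (a) for all $J\in\mathcal J$ and $m\in\bigcup\mathcal M$, some $j\in J$ satisfies $j\not\le m$;
* (b) for all $M\in\mathcal M$ and $i\in\bigcup\mathcal J$, some $m\in M$ satisfies $i\not\le m$.

Let $T=\prod_{J\in\mathcal J}J$ be the set of choice functions, and for $M\in\mathcal M$ let
$$T_M=\{t\in T:\ \exists m\in M\ \ \forall J\in\mathcal J\ \ t(J)\not\le m\}.$$
We need:

* (c) for $M\in\mathcal M$, $J\in\mathcal J$ and $j\in J$, there is $t\in T_M$ with $t(J)=j$.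

Indeed, by (b) pick $m\in M$ with $j\not\le m$. Put $t(J)=j$, and for each $J'\ne J$ use (a) to pick $t(J')\in J'$ with $t(J')\not\le m$. Then $m$ witnesses $t\in T_M$.

**The diagram.** The index poset is $P=\{0\}\cup\{p_J\}_{J\in\mathcal J}\cup\{q_M\}_{M\in\mathcal M}\cup\{1\}$ with $0<p_J<q_M<1$ for all $J,M$ and no other strict comparabilities than those that follow. Let $\infty\notin T$ and put
$$S_0=\mathcal P(\{*\}),\quad S_{p_J}=\mathcal P(J),\quad S_{q_M}=\mathcal P(T),\quad S_1=\mathcal P(T\cup\{\infty\}).$$
The non-identity maps are:

* from $S_0$: $\varnothing\mapsto\varnothing$ and $\{*\}\mapsto$ top;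
* $\varphi_{p_J}^{q_M}(a)=\{t\in T:t(J)\in a\}$;
* $\varphi_{q_M}^1(b)=b$ if $b\cap T_M=\varnothing$, and $\varphi_{q_M}^1(b)=b\cup\{\infty\}$ otherwise;
* $\varphi_{p_J}^1(a)=\{t\in T:t(J)\in a\}\cup\{\infty\}$ if $a\ne\varnothing$, and $\varphi_{p_J}^1(\varnothing)=\varnothing$.

*This is a diagram of $(\vee,0,1)$-embeddings.* Each map clearly preserves $\varnothing$ and finite unions; for $\varphi_{q_M}^1$, note that $b\cup b'$ meets $T_M$ if and only if $b$ or $b'$ does. Tops go to tops; for $\varphi^1_{q_M}$ this uses $T_M\ne\varnothing$, which follows from (c). The maps are one-to-one: those from $S_0$ because tops are nonempty; $\varphi_{p_J}^{q_M}$ and $\varphi_{p_J}^1$ because each $j\in J$ is $t(J)$ for some $t\in T$; and $\varphi_{q_M}^1$ because $b=\varphi_{q_M}^1(b)\cap T$. For compositions, let $\varnothing\ne a\subseteq J$. By (c) the set $\varphi_{p_J}^{q_M}(a)$ meets $T_M$, so $\varphi_{q_M}^1\varphi_{p_J}^{q_M}(a)=\varphi_{p_J}^1(a)$, for *every* $M$. Compositions starting at $S_0$ agree because all maps preserve $0$ and $1$.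

**Proposition 1.** If this diagram is lifted in $\mathbf V$, then there are a nontrivial $U\in\mathbf V$ and an order-preserving map $\xi\colon I\to\operatorname{Con}U$ with $\bigvee_{j\in J}\xi(j)=1_U$ for all $J\in\mathcal J$ and $\bigwedge_{m\in M}\xi(m)=0_U$ for all $M\in\mathcal M$.

*Proof.* **Step 1: identify congruences with sets.** Let $(A_r,f_r^s)$ be a lifting. Every congruence of $A_r$ is the join of the directed set of compact congruences below it. Since $\operatorname{Con}_cA_r\cong S_r$ is finite, that directed set has a largest element, so every congruence is compact. We may thus identify $\operatorname{Con}A_r$ with $S_r$, as lattices (so intersections of congruences are intersections of sets), and $\operatorname{Con}f_r^s=\varphi_r^s$.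

**Step 2: build the algebras $C_0\le C_J\le D_M$ inside one algebra.** Regard $T\in S_1$ as a congruence of $A_1$, and let $B=A_1/T$. Let $h_r\colon A_r\to B$ be $f_r^1$ followed by the projection. Put
$$C_0=h_0(A_0),\qquad C_J=h_{p_J}(A_{p_J}),\qquad D_M=h_{q_M}(A_{q_M}).$$
Since $h_r=h_s\circ f_r^s$ for $r\le s$, we have $C_0\le C_J\le D_M\le B$ for all $J$ and $M$.

The kernel of $h_0$ is $(f_0^1)^{-1}(T)$; by (2) it is the largest $\psi\in S_0$ with $\varphi_0^1(\psi)\subseteq T$. As $\varphi_0^1(\{*\})=T\cup\{\infty\}\not\subseteq T$, this kernel is $\varnothing$, the equality relation. So $h_0$ is injective. Since $|\operatorname{Con}A_0|=2$, we have $|A_0|\ge2$, and therefore $|C_0|\ge2$.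

The kernel of $h_{q_M}$ is the largest $b\subseteq T$ with $\infty\notin\varphi_{q_M}^1(b)$, that is, $T\setminus T_M$. By the correspondence theorem $\operatorname{Con}D_M$ is isomorphic to the interval of $\mathcal P(T)$ above $T\setminus T_M$. For $S\subseteq T_M$ let $\Theta_S^M$ be the congruence of $D_M$ that is the image of the congruence $(T\setminus T_M)\cup S$ of $A_{q_M}$. Then $\Theta_\varnothing^M=0$ and $\Theta_S^M\cap\Theta_{S'}^M=\Theta_{S\cap S'}^M$.

**Step 3: define $U$ and $\xi$.** Let $U\le B$ be generated by $\bigcup_JC_J$. It contains $C_0$, so it is nontrivial, and $U\le D_M$ for all $M$. For $i\in I$ let $\xi(i)$ be the congruence of $U$ generated by all pairs $(h_{p_J}(a),h_{p_J}(b))$ with $J\in\mathcal J$, $j\in J$, $j\le i$, and $(a,b)$ in the congruence $\{j\}$ of $A_{p_J}$. If $i\le i'$, the generating pairs of $\xi(i)$ are among those of $\xi(i')$, so $\xi$ is order-preserving.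

**Step 4: the joins are $1_U$.** Let $J\in\mathcal J$ and $\eta=\bigvee_{j\in J}\xi(j)$. The preimage of $\eta$ under $h_{p_J}\colon A_{p_J}\to U$ is a congruence containing $\{j\}$ for every $j\in J$, so it is $J=1$. Hence $C_J^2\subseteq\eta$, and in particular $C_0^2\subseteq\eta$.

Now let $J'\in\mathcal J$ be arbitrary. The preimage of $\eta$ in $A_{p_{J'}}$ is a congruence containing $f_0^{p_{J'}}(A_0)^2$, because $h_{p_{J'}}f_0^{p_{J'}}=h_0$ and $C_0^2\subseteq\eta$. So it contains the congruence generated by this set, which is $\varphi_0^{p_{J'}}(1)=1$. Hence $C_{J'}^2\subseteq\eta$. All the $C_{J'}$ contain the nonempty set $C_0$, so $\bigcup_{J'}C_{J'}$ lies in one $\eta$-class $H$.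

The class $H$ is a subalgebra. Constants lie in $C_0\subseteq H$. If $g$ is a $k$-ary operation, $c_1,\dots,c_k\in H$ and $c\in C_0$, then $g(c_1,\dots,c_k)\mathrel\eta g(c,\dots,c)\in C_0\subseteq H$. As $U$ is generated by $\bigcup_{J'}C_{J'}$, we get $H=U$, that is, $\eta=1_U$.

**Step 5: the meets are $0_U$.** Let $M\in\mathcal M$, and for $m\in M$ let
$$S_m=\{t\in T_M:\ t(J)\le m\text{ for some }J\in\mathcal J\}.$$
Each $t\in T_M$ has, by definition, some $m\in M$ with $t(J)\not\le m$ for all $J$, so $t\notin S_m$. Thus $\bigcap_{m\in M}S_m=\varnothing$.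

Let $j\in J\in\mathcal J$ with $j\le m$. Then $\varphi_{p_J}^{q_M}(\{j\})=\{t\in T:t(J)=j\}\subseteq(T\setminus T_M)\cup S_m$. So for $(a,b)$ in the congruence $\{j\}$ of $A_{p_J}$, the pair $(f_{p_J}^{q_M}(a),f_{p_J}^{q_M}(b))$ lies in the congruence $(T\setminus T_M)\cup S_m$ of $A_{q_M}$, and its image $(h_{p_J}(a),h_{p_J}(b))$ lies in $\Theta_{S_m}^M$. All generating pairs of $\xi(m)$ thus lie in $\Theta_{S_m}^M\cap U^2$, a congruence of $U$. Hence $\xi(m)\subseteq\Theta^M_{S_m}\cap U^2$, and
$$\bigcap_{m\in M}\xi(m)\subseteq\Theta^M_{\bigcap_mS_m}\cap U^2=\Theta_\varnothing^M\cap U^2=0_U.\qquad\square$$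

**Example (the modest target).** Let $I=\{a,b,c\}$ be an antichain and $\mathcal J=\mathcal M=\{\{a,b\},\{a,c\},\{b,c\}\}$. Conditions (a) and (b) hold because every set has two elements and distinct elements are incomparable. The poset $P$ has $1+3+3+1=8$ elements. Write a choice function as the word of its values on $\{a,b\},\{a,c\},\{b,c\}$. Then $t\in T_{\{a,b\}}$ means that $t$ avoids $a$ or avoids $b$, so
$$T_{\{a,b\}}=\{bcb,bcc,aac,acc\},\qquad T_{\{a,c\}}=\{bcb,bcc,aab,bab\},\qquad T_{\{b,c\}}=\{aac,acc,aab,bab\}.$$
The two remaining words $acb$ and $bac$ use all three letters and are good for no $M$. Proposition 1 gives a nontrivial $U$ with three congruences that pairwise join to $1_U$ and meet to $0_U$. So this 8-object diagram does not lift in the variety of lattices, nor in any variety whose congruence lattices are all distributive.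

## 3. What Proposition 1 cannot see, Taylor terms, and the lattice $K$

To reach a given finite lattice $L$, one would first try Proposition 1 with $I=L\setminus\{0,1\}$, with $\mathcal J$ the pairs that join to $1$ and $\mathcal M$ the pairs that meet to $0$, and hope that $\xi$ is an embedding. This stops at the pentagon $N_5=\{0,a,b,c,1\}$ with $a<b$, $a\vee c=b\vee c=1$, $a\wedge c=b\wedge c=0$. Proposition 1 gives $\xi(a)\le\xi(b)$ and the four relations with $\xi(c)$. All of them hold in the distributive lattice $U=\mathbf 2\times\mathbf 2$ if $\xi(a)=\xi(b)$ is the kernel of the first projection and $\xi(c)$ that of the second. The inequality $a\ne b$ is neither a join equal to $1$ nor a meet equal to $0$, and nothing in the conclusion prevents its collapse.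

So we shall not try to build $L$ from the lifted diagram. We use a dichotomy for $\mathbf V$ instead: a certain kind of term exists, or it does not. If it does not, all the lattices $\operatorname{Eq}X$ embed, with no diagram in sight. It is then enough to find *one* configuration of joins equal to $1$ and meets equal to $0$ that excludes the term.

Write $[n]=\{1,\dots,n\}$. A term $t$ of arity $n\ge1$ is *idempotent* (in $\mathbf V$) if $t(x,\dots,x)=x$ holds in $\mathbf V$.

**Definition (Taylor term).** A *Taylor term* of $\mathbf V$ is an idempotent $n$-ary term $t$ ($n\ge1$) such that for each $i\in[n]$ there are $u^i,v^i\in\{x,y\}^n$ with $u^i_i=x$ and $v^i_i=y$, for which $\mathbf V$ satisfies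
$$t(u_1^i,\dots,u_n^i)=t(v_1^i,\dots,v_n^i). \tag{3}$$

In words: no coordinate of $t$ can be read off from the value of $t$. For semilattices, $t(x,y)=x\wedge y$ is a Taylor term, by $t(x,y)=t(y,x)$, used for both coordinates (with the letters exchanged for $i=2$). For abelian groups, $t(x,y,z)=x-y+z$ is one: coordinates $1$ and $3$ use $t(x,y,y)=t(y,y,x)$, and coordinate $2$ uses $t(x,x,y)=t(y,y,y)$. In the variety of sets the only terms are variables, and the coordinate that a variable occupies can be read off, so there is no Taylor term. A trivial variety has the Taylor term $t(x)=x$, since $x=y$ holds in it.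

Which configuration excludes Taylor terms? The three congruences of the example in Section 2 do not: abelian groups have a Taylor term, and in $\mathbb Z_2^2$ the three subgroups of order $2$ give three congruences that pairwise join to $1$ and meet to $0$. We enlarge this configuration.

**Definition (the lattice $K$).** $K=\{0,\alpha_1,\alpha_2,\alpha,\beta_1,\beta_2,\beta,\gamma,1\}$ is the 9-element lattice that is the horizontal sum of $\{\alpha_1,\alpha_2<\alpha\}$, $\{\beta_1,\beta_2<\beta\}$ and $\{\gamma\}$. Thus $\alpha_1\vee\alpha_2=\alpha$, $\alpha_1\wedge\alpha_2=0$, likewise for the $\beta$'s, and elements from different summands join to $1$ and meet to $0$.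

**The diagram $\mathcal D$.** Take $I=K\setminus\{0,1\}$ and
$$\mathcal J=\{\{\alpha_1,\beta_1\},\{\alpha_2,\beta_2\},\{\alpha,\gamma\},\{\beta,\gamma\}\},\qquad\mathcal M=\{\{\alpha,\beta\},\{\alpha,\gamma\},\{\beta,\gamma\},\{\alpha_1,\alpha_2\},\{\beta_1,\beta_2\}\}.$$
Every $J\in\mathcal J$ has join $1$ in $K$; if all $j\in J$ were below some $m\in I$, we would get $1\le m$, which is false. So (a) holds. Every $M\in\mathcal M$ has meet $0$ in $K$; if some $i\in I$ were below all $m\in M$, we would get $i\le0$, which is false. So (b) holds. Let $\mathcal D$ be the diagram of Section 2 for these data. Its index poset has $1+4+5+1=11$ elements, $|T|=2^4=16$, and the top semilattice is $\mathbf 2^{17}$.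

**A test in the modular case.** Suppose that congruences of $U$ satisfy the relations that Proposition 1 yields for $\mathcal D$ and that $\operatorname{Con}U$ is modular. Since $\alpha_1\le\alpha$ and $\alpha\wedge\beta_1\le\alpha\wedge\beta=0$, the modular law gives
$$\alpha_1=\alpha_1\vee(\beta_1\wedge\alpha)=(\alpha_1\vee\beta_1)\wedge\alpha=1\wedge\alpha=\alpha .$$
In the same way $\alpha_2=\alpha$, so $\alpha=\alpha_1\wedge\alpha_2=0$; likewise $\beta=0$, and $1=\alpha_1\vee\beta_1=0$. So $U$ is trivial. Thus $\mathcal D$ does not lift in abelian groups, nor in any variety with modular congruence lattices. For an arbitrary Taylor term there is no modular law, and the next section needs a different argument.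

Together with the Main Theorem we shall prove the following.

**Classification Theorem.** For any variety $\mathbf V$ the following are equivalent: (1) $\mathbf V$ has no Taylor term; (2) $\operatorname{Eq}X$ embeds into $\operatorname{Con}F_{\mathbf V}(X)$ for every nonempty $X$; (3) every lattice embeds into $\operatorname{Con}A$ for some $A\in\mathbf V$; (4) every finite lattice does; (5) $K$ does.

## 4. A Taylor term collapses the configuration $K$

**Proposition 2.** Let $\mathbf V$ have a Taylor term, let $U\in\mathbf V$, and let $\delta,\omega,\alpha,\beta,\gamma,\alpha_i,\beta_i\in\operatorname{Con}U$ $(i=1,2)$ satisfy $\alpha_i\le\alpha$, $\beta_i\le\beta$,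
$$\alpha_1\vee\beta_1=\alpha_2\vee\beta_2=\alpha\vee\gamma=\beta\vee\gamma=\omega,\qquad\alpha\wedge\beta=\alpha\wedge\gamma=\beta\wedge\gamma=\alpha_1\wedge\alpha_2=\beta_1\wedge\beta_2=\delta.$$
Then $\omega=\delta$.

The plan is this. For $(x,y)\in\omega$ we want to replace, in a big idempotent term, the argument $x$ by $y$ at one place without changing the value. The identity (3) allows such a replacement at place $i$, but at a price: other arguments must change from $u^i$ to $v^i$. The triple $\alpha,\beta,\gamma$ makes equalities insensitive to the surrounding arguments. The pairs $\alpha_1,\alpha_2$ and $\beta_1,\beta_2$ then let us show that the price need not be paid.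

*Proof.* **Step 0: reduction.** Each of the congruences is above $\delta$, so we may pass to $U/\delta$ and assume $\delta=0$. All of them are below $\omega$. Let $(x,y)\in\omega$ and let $E$ be the $\omega$-class that contains $x$ and $y$. We must show $x=y$.

**Step 1: equalities that involve $\alpha$-changes or $\beta$-changes do not depend on the other arguments.** Let $\kappa\in\{\alpha,\beta\}$, let $g$ be a term, let $\bar a,\bar b$ be tuples in $E$, and let $\bar c,\bar d$ be tuples in $E$ with $c_l\mathrel\kappa d_l$ for all $l$. We claim
$$g(\bar a,\bar c)=g(\bar a,\bar d)\ \Longrightarrow\ g(\bar b,\bar c)=g(\bar b,\bar d). \tag{4}$$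
Let $\kappa=\alpha$. Since $\beta\vee\gamma=\omega$, any two elements of $E$ are joined by a finite chain of $\beta$- and $\gamma$-links, and the chain stays in $E$ because $\beta,\gamma\le\omega$. So we can pass from $\bar a$ to $\bar b$ by finitely many changes of one coordinate, each within $\beta$ or within $\gamma$, and it suffices to treat one such change. So let $\bar a\mathrel\lambda\bar b$ coordinatewise with $\lambda\in\{\beta,\gamma\}$. Then
$$g(\bar b,\bar c)\mathrel\lambda g(\bar a,\bar c)=g(\bar a,\bar d)\mathrel\lambda g(\bar b,\bar d)\qquad\text{and}\qquad g(\bar b,\bar c)\mathrel\alpha g(\bar b,\bar d).$$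
As $\lambda\wedge\alpha=0$, the two values are equal. For $\kappa=\beta$ argue in the same way with $\lambda\in\{\alpha,\gamma\}$, using $\alpha\vee\gamma=\omega$ and $\alpha\wedge\beta=\gamma\wedge\beta=0$.

**Step 2: tree terms, which provide many disjoint sets of places where a price can be paid.** Let $t$ be a Taylor term of arity $n$. We shall have to move one argument along a chain of several links, and each link needs its own places for the price. Define terms $t_N$ whose variables are indexed by the words $w\in[n]^N$: $t_0$ is a variable, and
$$t_N\big((x_w)_{w\in[n]^N}\big)=t\big(t_{N-1}((x_{1w'})_{w'}),\dots,t_{N-1}((x_{nw'})_{w'})\big),$$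
where $w'$ runs over $[n]^{N-1}$. So $t_N$ is the full $n$-ary tree of height $N$ with $t$ at each inner node, and its places are the leaves. Each $t_N$ is idempotent.

For $w\in[n]^N$, $k\in[N]$ and $l\in[n]$ let $w[k{:}l]$ be $w$ with its $k$-th letter replaced by $l$. Put $L_k=\{w[k{:}l]:l\in[n]\}$, which contains $w$, and $B_k=L_k\setminus\{w\}$. A word in $B_k$ differs from $w$ in position $k$ and nowhere else; so the sets $\{w\},B_1,\dots,B_N$ are pairwise disjoint.

For $a,b\in E$ let $u^i_l(a,b),v^i_l(a,b)\in\{a,b\}$ be obtained from $u^i_l,v^i_l$ by $x\mapsto a$, $y\mapsto b$. With $i=w_k$, define two assignments of values on $B_k$: the state $\mathsf u_k(a,b)$ gives $w[k{:}l]$ the value $u_l^i(a,b)$, and the state $\mathsf v_k(a,b)$ gives it the value $v_l^i(a,b)$, for $l\ne i$.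

**Step 3: one move at the leaf $w$.** We claim: if $a,b\in E$ and $(a,b)\in\alpha$ or $(a,b)\in\beta$, then for all values $e$ in $E$ at the leaves off $L_k$,
$$t_N\big(w{:}\,a;\ B_k{:}\,\mathsf u_k(a,b);\ e\big)=t_N\big(w{:}\,b;\ B_k{:}\,\mathsf v_k(a,b);\ e\big). \tag{5}$$
On $L_k$ all values on both sides are in $\{a,b\}$, so the two sides are related coordinatewise by $\alpha$ (or by $\beta$) on $L_k$, and they agree off $L_k$. By (4) it suffices to prove (5) for one choice of $e$. Take $e$ constantly $a$. Write $w=w^-iw^+$ with $|w^-|=k-1$ and $i=w_k$; then $L_k=\{w^-lw^+:l\in[n]\}$. Let $g(\zeta)$ be the value of $t_{N-k}$ with $\zeta$ at the leaf $w^+$ and $a$ at all other leaves. Consider the node $w^-$ of the tree. On the left side its $l$-th child has value $g(u^i_l(a,b))$; this includes $l=i$, because $u_i^i(a,b)=a$. So the values at this node are, on the left and on the right (where $v_i^i(a,b)=b$),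
$$t\big(g(u^i_1(a,b)),\dots,g(u_n^i(a,b))\big)=t\big(u^i(g(a),g(b))\big)\qquad\text{and}\qquad t\big(v^i(g(a),g(b))\big),$$
where $u^i(c,d)$ denotes the tuple $u^i$ with $x\mapsto c$, $y\mapsto d$. They are equal by (3). Outside the subtree at $w^-$ all leaves have value $a$ on both sides, so the two values of $t_N$ are equal.

The smallest example shows why Step 1 was needed. Let $t$ be binary, idempotent and commutative, with (3) given by $t(x,y)=t(y,x)$. Let $N=2$ and $w=11$. For $k=2$, (5) says $t(t(a,b),e_2)=t(t(b,a),e_2)$ with $e_2$ the value of the other subtree, and this is plain commutativity. For $k=1$, (5) says $t(t(a,e),t(b,e'))=t(t(b,e),t(a,e'))$. With $e=e'$ this is commutativity at the root; for $e\ne e'$ it is (4) that carries it over.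

**Step 4: two chains from $x$ to $y$, and long moves.** Since $\alpha_1\vee\beta_1=\alpha_2\vee\beta_2=\omega$, choose $x=z_0,z_1,\dots,z_r=y$ with each $(z_{k-1},z_k)\in\alpha_1\cup\beta_1$, and $x=y_0,y_1,\dots,y_r=y$ with each $(y_{k-1},y_k)\in\alpha_2\cup\beta_2$. By repeating elements we may use the same $r\ge1$ for both. All these elements lie in $E$. Partition
$$[r]=\mathcal A_1\sqcup\mathcal B_1=\mathcal A_2\sqcup\mathcal B_2$$
so that $(z_{k-1},z_k)\in\alpha_1$ for $k\in\mathcal A_1$, $(z_{k-1},z_k)\in\beta_1$ for $k\in\mathcal B_1$, $(y_{k-1},y_k)\in\alpha_2$ for $k\in\mathcal A_2$, and $(y_{k-1},y_k)\in\beta_2$ for $k\in\mathcal B_2$.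

Let $N=2r$, $f=t_N$, and fix a leaf $w\in[n]^N$. Let $Q_1=B_1\cup\dots\cup B_r$ and $Q_2=B_{r+1}\cup\dots\cup B_{2r}$. Write $f(p;s;s';e)$ for the value of $f$ with $p$ at $w$, the assignment $s$ on $Q_1$, $s'$ on $Q_2$, and $e$ at all other leaves; all values are in $E$. For $k\in[r]$, "block $k$ of $Q_1$" is $B_k$ and "block $k$ of $Q_2$" is $B_{r+k}$. Put
$$\mathsf u_k=\mathsf u_k(z_{k-1},z_k),\quad\mathsf v_k=\mathsf v_k(z_{k-1},z_k),\quad\mathsf u'_k=\mathsf u_{r+k}(y_{k-1},y_k),\quad\mathsf v'_k=\mathsf v_{r+k}(y_{k-1},y_k),$$
and let $\mathsf u,\mathsf v$ on $Q_1$ and $\mathsf u',\mathsf v'$ on $Q_2$ be the full states composed of these. Since the values in block $k$ of $Q_1$ are in $\{z_{k-1},z_k\}$, changing it between $\mathsf u_k$ and $\mathsf v_k$ is an $\alpha_1$-change if $k\in\mathcal A_1$ and a $\beta_1$-change if $k\in\mathcal B_1$. Similarly for $Q_2$ with $\alpha_2$ and $\beta_2$.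

Start from $f(x;\mathsf u;s';e)$ and apply (5) with $(a,b)=(z_{k-1},z_k)$ for $k=1,2,\dots,r$. In the $k$-th application the value at $w$ goes from $z_{k-1}$ to $z_k$ and block $k$ goes from $\mathsf u_k$ to $\mathsf v_k$, while all other leaves, including the other blocks, keep their values. The same works for $Q_2$ with the $y_k$. Therefore, for all $s,s',e$,
$$f(x;\mathsf u;s';e)=f(y;\mathsf v;s';e),\qquad f(x;s;\mathsf u';e)=f(y;s;\mathsf v';e). \tag{6}$$
The leaf $w$ has moved from $x$ to $y$, at the price of turning $\mathsf u$ into $\mathsf v$, or $\mathsf u'$ into $\mathsf v'$.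

**Step 5: play the two prices against each other.** Fix $e$. By (6), first with $s'=\mathsf v'$ and then with $s=\mathsf v$,
$$c_0:=f(x;\mathsf u;\mathsf v';e)=f(y;\mathsf v;\mathsf v';e)=f(x;\mathsf v;\mathsf u';e)=:c_2. \tag{7}$$
So the leaf $w$ has returned to $x$, and the only difference between the two ends is in the prices. Let $c_1$ be the value obtained from the assignment for $c_0$ by changing only the blocks $k\in\mathcal A_1$ of $Q_1$ from $\mathsf u_k$ to $\mathsf v_k$ and the blocks $k\in\mathcal A_2$ of $Q_2$ from $\mathsf v'_k$ to $\mathsf u'_k$. These are $\alpha$-changes. What then remains to reach the assignment for $c_2$ are changes in the blocks $\mathcal B_1$ of $Q_1$ and $\mathcal B_2$ of $Q_2$, which are $\beta$-changes. So $c_0\mathrel\alpha c_1\mathrel\beta c_2=c_0$, hence $(c_0,c_1)\in\alpha\wedge\beta=0$ and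
$$c_0=c_1=c_2 .$$

**Step 6: the price need not be paid.** In the following formulas $\mathcal A_1{:}\,\mathsf u$ means that the blocks $k\in\mathcal A_1$ of $Q_1$ are in states $\mathsf u_k$, $\mathcal A_2{:}\,\mathsf v'$ means that the blocks $k\in\mathcal A_2$ of $Q_2$ are in states $\mathsf v'_k$, and so on; "rest" stands for values in $E$ at all leaves not mentioned, including $w$. Apply (4) with $\kappa=\alpha$ to $c_0=c_1$. For all rest,
$$f(\mathcal A_1{:}\,\mathsf u,\ \mathcal A_2{:}\,\mathsf v';\ \text{rest})=f(\mathcal A_1{:}\,\mathsf v,\ \mathcal A_2{:}\,\mathsf u';\ \text{rest}). \tag{8}$$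
The value $f(\mathcal A_1{:}\,\mathsf v,\ \mathcal A_2{:}\,\mathsf v';\ \text{rest})$ is $\alpha_1$-related to the left side of (8) and $\alpha_2$-related to the right side. The two sides are equal and $\alpha_1\wedge\alpha_2=0$, so all three values are equal. That is,
$$f(\mathcal A_1{:}\,\mathsf u,\mathcal A_2{:}\,\mathsf v';\text{rest})=f(\mathcal A_1{:}\,\mathsf v,\mathcal A_2{:}\,\mathsf v';\text{rest}),\qquad f(\mathcal A_1{:}\,\mathsf v,\mathcal A_2{:}\,\mathsf u';\text{rest})=f(\mathcal A_1{:}\,\mathsf v,\mathcal A_2{:}\,\mathsf v';\text{rest}).$$
In the first equality only the blocks in $\mathcal A_1$ change, and in the second only those in $\mathcal A_2$. By (4) the unchanged blocks may take any values. So for all rest,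
$$f(\mathcal A_1{:}\,\mathsf u;\ \text{rest})=f(\mathcal A_1{:}\,\mathsf v;\ \text{rest}),\qquad f(\mathcal A_2{:}\,\mathsf u';\ \text{rest})=f(\mathcal A_2{:}\,\mathsf v';\ \text{rest}). \tag{9}$$

The same argument applies to $c_1=c_2$, where the blocks $\mathcal B_1$ of $Q_1$ change from $\mathsf u$ to $\mathsf v$ and the blocks $\mathcal B_2$ of $Q_2$ from $\mathsf v'$ to $\mathsf u'$, all within $\beta$. By (4) with $\kappa=\beta$ we get (8) with $\mathcal B_1,\mathcal B_2$ in place of $\mathcal A_1,\mathcal A_2$. The value $f(\mathcal B_1{:}\,\mathsf v,\mathcal B_2{:}\,\mathsf v';\text{rest})$ is $\beta_1$-related to its left side and $\beta_2$-related to its right side, and $\beta_1\wedge\beta_2=0$; another use of (4) gives (9) with $\mathcal B_1,\mathcal B_2$ in place of $\mathcal A_1,\mathcal A_2$. Changing first the blocks in $\mathcal A_1$ and then those in $\mathcal B_1$, and similarly on $Q_2$, we obtain for all $p,s,s',e$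
$$f(p;\mathsf u;s';e)=f(p;\mathsf v;s';e),\qquad f(p;s;\mathsf u';e)=f(p;s;\mathsf v';e). \tag{10}$$
Combining (6) with (10) for $p=y$, for all $s,s',e$,
$$f(x;\mathsf u;s';e)=f(y;\mathsf u;s';e),\qquad f(x;s;\mathsf u';e)=f(y;s;\mathsf u';e). \tag{11}$$

**Step 7: from the special states to all assignments.** We claim that for *all* $s,s',e$ with values in $E$,
$$f(x;s;s';e)=f(y;s;s';e). \tag{12}$$
Since $\alpha_1\vee\beta_1=\omega$, there are assignments $s=h_0,h_1,\dots,h_d=\mathsf u$ on $Q_1$ with values in $E$ such that consecutive ones differ in at most one coordinate, by an $\alpha_1$- or $\beta_1$-related change. Since $\alpha_2\vee\beta_2=\omega$, there are likewise $s'=h'_0,\dots,h'_{d'}=\mathsf u'$ on $Q_2$ with $\alpha_2$- or $\beta_2$-related changes. We show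
$$f(x;h_i;h'_j;e)=f(y;h_i;h'_j;e)$$
by induction on $(d-i)+(d'-j)$. If $i=d$ or $j=d'$, this is (11). Otherwise let $\lambda\in\{\alpha_1,\beta_1\}$ be the label of the change $h_i\to h_{i+1}$ and $\mu\in\{\alpha_2,\beta_2\}$ that of $h'_j\to h'_{j+1}$. The induction hypothesis at $(i+1,j)$ and at $(i,j+1)$ gives
$$f(x;h_i;h'_j;e)\mathrel\lambda f(x;h_{i+1};h'_j;e)=f(y;h_{i+1};h'_j;e)\mathrel\lambda f(y;h_i;h'_j;e),$$
$$f(x;h_i;h'_j;e)\mathrel\mu f(x;h_i;h'_{j+1};e)=f(y;h_i;h'_{j+1};e)\mathrel\mu f(y;h_i;h'_j;e).$$
In all four cases $\lambda\wedge\mu=0$: indeed $\alpha_1\wedge\alpha_2=\beta_1\wedge\beta_2=0$, and $\alpha_1\wedge\beta_2$ and $\beta_1\wedge\alpha_2$ are below $\alpha\wedge\beta=0$. So the two values are equal. The case $i=j=0$ is (12).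

**Step 8: change all leaves.** The leaf $w\in[n]^N$ was arbitrary, and (12) allows any values in $E$ at the other leaves. So in $t_N(x,\dots,x)$ we may change the arguments from $x$ to $y$ one at a time without changing the value. Hence $x=t_N(x,\dots,x)=t_N(y,\dots,y)=y$. $\square$

**Corollary 3.** If $\mathcal D$ is lifted in $\mathbf V$, then $\mathbf V$ has no Taylor term.

*Proof.* Proposition 1 gives a nontrivial $U\in\mathbf V$ and an order-preserving $\xi$. The congruences $\xi(\alpha),\xi(\beta),\xi(\gamma),\xi(\alpha_i),\xi(\beta_i)$ satisfy the hypotheses of Proposition 2 with $\delta=0_U$ and $\omega=1_U$. A Taylor term would give $1_U=0_U$, contrary to $U$ being nontrivial. $\square$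

## 5. Without a Taylor term, idempotent terms can be read as projections

From now on there is no diagram; we only assume that $\mathbf V$ has no Taylor term. Then each idempotent term has a coordinate for which no identity as in (3) exists. We want to choose such coordinates *coherently*.

Let $I_n$ ($n\ge1$) be the set of idempotent $n$-ary terms modulo the identities of $\mathbf V$.

**Lemma 4.** If $\mathbf V$ has no Taylor term, there are maps $\sigma\colon I_n\to[n]$ $(n\ge1)$ with

* (S1) $\sigma(x_i)=i$;
* (S2) $\sigma(s(s_1,\dots,s_m))=\sigma(s_{\sigma(s)})$ for $s\in I_m$ and $s_1,\dots,s_m\in I_n$.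

For sets, $I_n=\{x_1,\dots,x_n\}$ and $\sigma$ is forced by (S1). Rectangular bands are more instructive: they have one binary operation with $xx=x$ and $(xy)z=x(yz)=xz$. The set $X\times X$ with $(a,b)(c,d)=(a,d)$ is a rectangular band, and it shows that an identity between two words holds if and only if the words have the same first variable and the same last variable. So the coordinate where a word begins can always be read off, and there is no Taylor term. "Take the first variable" and "take the last variable" are both admissible choices of $\sigma$. Independent choices for different terms are not. If $\sigma(x_1x_2)=1$ in $I_2$ but $\sigma(x_1x_2)=2$ for the same word regarded as an element of $I_3$, then (S2) fails for $s=x_1x_2\in I_2$, $s_1=x_1$, $s_2=x_2\in I_3$. This is why the proof makes the choice for one big term and derives all others from it.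

*Proof.* **Step 1: reduce to finitely many conditions.** Give each $[n]$ the discrete topology. The space $\prod_{n\ge1}[n]^{I_n}$ of all families $\sigma$ is compact by Tychonoff's theorem. Each single instance of (S1) or (S2) involves only finitely many values of $\sigma$, so it defines a closed set. By compactness it suffices to satisfy any given finite set of instances.

**Step 2: one term that contains all terms in question.** Let $\Phi$ be a finite nonempty set of idempotent terms that contains all the $s$ and $s_j$ in those instances. For idempotent $s$ and $s'$ put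
$$s*s'=s\big(s'(x_{11},x_{12},\dots),\,s'(x_{21},x_{22},\dots),\,\dots\big).$$
This term is idempotent. Putting $x_{jk}=x_j$ makes the inner terms collapse by idempotence and yields $s$; putting $x_{jk}=x_k$ makes all arguments of the outer term equal and yields $s'$. Iterating $*$ over the elements of $\Phi$, we obtain an idempotent term $t$, say $n$-ary, such that each $s\in\Phi$ is $t(x_{\mu(1)},\dots,x_{\mu(n)})$ in $\mathbf V$ for some map $\mu$ from $[n]$ to the set of indices of the variables of $s$.

**Step 3: an immovable coordinate, which lies on the diagonal.** Let $W=t*t$, with variables $x_{jk}$, $j,k\in[n]$. It is idempotent and not a Taylor term. So there is a coordinate $(j_0,k_0)$ such that no identity $W(u)=W(v)$ of $\mathbf V$ has $u,v\in\{x,y\}^{[n]^2}$, $u_{j_0k_0}=x$, $v_{j_0k_0}=y$. Then for *any* tuples $u,v$ of variables,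
$$W(u)=W(v)\text{ in }\mathbf V\ \Longrightarrow\ u_{j_0k_0}=v_{j_0k_0}. \tag{13}$$
Otherwise substitute $x$ for the variable $u_{j_0k_0}$ and $y$ for all other variables; this produces a forbidden identity. By idempotence,
$$W\big((x_j)_{jk}\big)=t(x_1,\dots,x_n)=W\big((x_k)_{jk}\big), \tag{14}$$
so (13) gives $x_{j_0}=x_{k_0}$, that is, $j_0=k_0=:i$. (For rectangular bands and $t=x_1x_2$ we have $W=x_{11}x_{12}x_{21}x_{22}=x_{11}x_{22}$, and the coordinates satisfying (13) are exactly $(1,1)$ and $(2,2)$.)

**Step 4: define $\sigma$ and check the instances.** If $s\in I_m$ equals $W((x_{\tau(j,k)})_{jk})$ in $\mathbf V$ for some $\tau\colon[n]^2\to[m]$, put $\sigma(s)=\tau(i,i)$. By (13) this does not depend on $\tau$. On all other elements define $\sigma$ arbitrarily.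

(S1) holds, since $x_l=W(x_l,\dots,x_l)$.

For (S2), take one of the given instances, with $s=t(x_{\mu(1)},\dots,x_{\mu(n)})$ and $s_l=t(x_{\mu_l(1)},\dots,x_{\mu_l(n)})$ for $l\in[m]$, all in $\Phi$. By (14), $s=W((x_{\mu(j)})_{jk})$, so $\sigma(s)=\mu(i)$. In the same way $\sigma(s_l)=\mu_l(i)$. Moreover,
$$s(s_1,\dots,s_m)=t(s_{\mu(1)},\dots,s_{\mu(n)})=W\big((x_{\mu_{\mu(j)}(k)})_{jk}\big),$$
because the $j$-th argument of the outer $t$ is $s_{\mu(j)}=t(x_{\mu_{\mu(j)}(1)},\dots,x_{\mu_{\mu(j)}(n)})$. Therefore
$$\sigma(s(s_1,\dots,s_m))=\mu_{\mu(i)}(i)=\sigma(s_{\mu(i)})=\sigma(s_{\sigma(s)}).\qquad\square$$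

We shall use (S1) and (S2) mostly in this special case: for $s\in I_m$ and a map $\nu\colon[m]\to[k]$,
$$\sigma\big(s(x_{\nu(1)},\dots,x_{\nu(m)})\big)=\sigma(x_{\nu(\sigma(s))})=\nu(\sigma(s)). \tag{15}$$

## 6. Embedding $\operatorname{Eq}X$ into $\operatorname{Con}F_{\mathbf V}(X)$

The obvious candidate sends $\theta\in\operatorname{Eq}X$ to the congruence $\operatorname{Cg}(\theta)$ of $F_{\mathbf V}(X)$ generated by $\theta$. It preserves joins, but meets can be lost. Take the variety of commutative groupoids, with one binary operation $g$ and $g(x,y)=g(y,x)$. Its identity preserves the number of occurrences of variables, so an idempotent term is a variable, and there is no Taylor term. Let $X=\{x_1,x_2,x_3,x_4\}$, let $\theta$ have the classes $\{x_1,x_3\},\{x_2,x_4\}$ and let $\psi$ have the classes $\{x_1,x_4\},\{x_2,x_3\}$. Then $\theta\wedge\psi$ is equality, but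
$$\big(g(x_1,x_2),\,g(x_3,x_4)\big)\in\operatorname{Cg}(\theta)\cap\operatorname{Cg}(\psi),$$
the second membership because $g(x_1,x_2)\mathrel{\operatorname{Cg}(\psi)}g(x_4,x_3)=g(x_3,x_4)$. These two elements of the free groupoid are distinct. The trouble comes from an element that is not the value of an idempotent term: no single generator can be read off from it. The remedy is to go to the other extreme. Instead of the smallest congruence that contains $\theta$, take a large one, which relates $a$ and $b$ unless some context turns them into elements from which $\theta$-inequivalent generators can be read off. Meets then come for free, and joins need work.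

**Proposition 5.** If $\mathbf V$ has no Taylor term, then for every nonempty set $X$ there is a lattice embedding $\rho\colon\operatorname{Eq}X\to\operatorname{Con}F_{\mathbf V}(X)$.

*Proof.* Take $\sigma$ from Lemma 4. If $\mathbf V$ were trivial, then $x_1=x_2$ in $I_2$, against (S1). So $\mathbf V$ is nontrivial, and we may write $F=F_{\mathbf V}(X)\supseteq X$.

**Step 1: the elements from which a generator can be read.** Let $\varepsilon\colon F\to F_{\mathbf V}(\{z\})$ be the homomorphism with $\varepsilon(X)=\{z\}$, and let $F_z=\varepsilon^{-1}(z)$; it contains $X$. Let $a\in F_z$ and write $a=s(x_1,\dots,x_m)$ with a term $s$, $m\ge1$, and $x_i\in X$ (not necessarily distinct). Applying $\varepsilon$ gives $s(z,\dots,z)=z$ in the free algebra on $z$, so $s$ is idempotent. Put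
$$\pi(a)=x_{\sigma(s)}.$$
This is well defined. Suppose $a$ is also $s'(x'_1,\dots,x'_{m'})$. List all generators involved without repetition as $y_1,\dots,y_k$, and let $x_i=y_{\nu_1(i)}$, $x'_i=y_{\nu_2(i)}$. Since $y_1,\dots,y_k$ are distinct free generators, the equality of the two expressions is the identity $s(x_{\nu_1(1)},\dots,x_{\nu_1(m)})=s'(x_{\nu_2(1)},\dots,x_{\nu_2(m')})$ in $I_k$ (here $x_1,\dots,x_k$ are variables). By (15), $\nu_1(\sigma(s))=\nu_2(\sigma(s'))$, so both expressions give the same generator. Also $\pi(x)=x$ for $x\in X$, by (S1).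

**Step 2: definition of $\rho$.** For $\theta\in\operatorname{Eq}X$ let $\rho(\theta)$ be the set of all $(a,b)\in F^2$ with $\varepsilon(a)=\varepsilon(b)$ such that for every term $q(v_0,v_1,\dots,v_k)$ ($k\ge0$) and all $\bar y\in X^k$ with $q(a,\bar y)\in F_z$,
$$\big(\pi q(a,\bar y),\ \pi q(b,\bar y)\big)\in\theta.$$
This makes sense: $\varepsilon(q(a,\bar y))=q(\varepsilon(a),z,\dots,z)=q(\varepsilon(b),z,\dots,z)=\varepsilon(q(b,\bar y))$, so $q(a,\bar y)\in F_z$ if and only if $q(b,\bar y)\in F_z$.

In the variety of commutative groupoids above, $F_z=X$. If $a\notin X$, then $q(a,\bar y)\in X$ only if $q$ is one of the variables $v_1,\dots,v_k$, by counting occurrences of variables, and then $q(a,\bar y)=q(b,\bar y)$ for every $b$. So there $\rho(\theta)$ is $\theta$ together with all pairs $(a,b)$ with $a,b\notin X$ and $\varepsilon(a)=\varepsilon(b)$. The pair that destroyed meets now lies in every $\rho(\theta)$.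

**Step 3: $\rho(\theta)$ is a congruence.** Reflexivity and symmetry are clear; transitivity follows from transitivity of $\theta$ and the equivalence noted in Step 2. It remains to check compatibility with translations. Let $(a,b)\in\rho(\theta)$, let $g$ be an operation and let $c_j\in F$. Then $\varepsilon(g(\dots,a,\dots))=\varepsilon(g(\dots,b,\dots))$. Let $q$ be a term and $\bar y$ a tuple in $X$. Writing the $c_j$ as terms in elements of $X$, we obtain
$$q\big(g(c_1,\dots,a,\dots,c_l),\bar y\big)=q'(a,\bar y'),\qquad q\big(g(c_1,\dots,b,\dots,c_l),\bar y\big)=q'(b,\bar y')$$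
for one term $q'$ and one tuple $\bar y'$ of elements of $X$. So the condition for the new pair is an instance of the condition for $(a,b)$.

**Step 4: $\rho(\theta)\cap X^2=\theta$; hence $\rho$ is one-to-one.** If $(x,x')\in\rho(\theta)\cap X^2$, take $q=v_0$: since $\pi(x)=x$ and $\pi(x')=x'$, we get $(x,x')\in\theta$. Conversely let $(x,x')\in\theta$. Then $\varepsilon(x)=z=\varepsilon(x')$. If $q(x,\bar y)\in F_z$, then $q$ is idempotent. If $\sigma(q)$ is the index of $v_0$, then $(\pi q(x,\bar y),\pi q(x',\bar y))=(x,x')\in\theta$. If it is the index of $v_i$ with $i\ge1$, the pair is $(y_i,y_i)\in\theta$. So $(x,x')\in\rho(\theta)$.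

**Step 5: meets.** The defining condition gives $\rho(\theta\wedge\psi)=\rho(\theta)\cap\rho(\psi)$ at once. In particular $\rho$ is monotone.

**Step 6: joins.** Let $\eta=\theta\vee\psi$ in $\operatorname{Eq}X$. By monotonicity $\rho(\theta)\vee\rho(\psi)\subseteq\rho(\eta)$. Let $(a,b)\in\rho(\eta)$; we must show $(a,b)\in\rho(\theta)\vee\rho(\psi)$. The idea is to move $a$ and $b$, inside $\rho(\theta)\vee\rho(\psi)$, to elements built from representatives of $\eta$-classes only, and to see that these are related even by $\rho(0)$, where $0$ is equality on $X$.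

Let $e\colon X\to X$ send each element to a fixed representative of its $\eta$-class, and let $\bar e$ be the endomorphism of $F$ that extends $e$. Write $a=s(x_1,\dots,x_m)$ and $b=s'(x_1,\dots,x_m)$ over a common list of $x_i\in X$, $m\ge1$. Since $(x_i,e(x_i))\in\theta\vee\psi$, and $\theta\subseteq\rho(\theta)$, $\psi\subseteq\rho(\psi)$ by Step 4, we have $(x_i,e(x_i))\in\rho(\theta)\vee\rho(\psi)$. This is a congruence, so
$$(a,\bar e(a)),\ (b,\bar e(b))\in\rho(\theta)\vee\rho(\psi).$$
As $\rho(0)\subseteq\rho(\theta)$, it suffices to show $(\bar e(a),\bar e(b))\in\rho(0)$.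

First, $\varepsilon\bar e=\varepsilon$, because the two agree on $X$. So $\varepsilon\bar e(a)=\varepsilon(a)=\varepsilon(b)=\varepsilon\bar e(b)$. Now let $q$ be a term and $\bar y\in X^k$ with $q(\bar e(a),\bar y)\in F_z$. Put
$$Q(v_1,\dots,v_m,w_1,\dots,w_k)=q(s(\bar v),\bar w),\qquad Q'(v_1,\dots,v_m,w_1,\dots,w_k)=q(s'(\bar v),\bar w).$$
We have $s(z,\dots,z)=\varepsilon(a)=\varepsilon(b)=s'(z,\dots,z)$. Hence $Q(z,\dots,z)=q(\varepsilon(a),z,\dots,z)=\varepsilon(q(\bar e(a),\bar y))=z$, and $Q'(z,\dots,z)=z$ as well. So $Q$ and $Q'$ are idempotent. Moreover $s(v,\dots,v)=s'(v,\dots,v)$ is an identity of $\mathbf V$, so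
$$Q(v,\dots,v,\bar w)=Q'(v,\dots,v,\bar w)\quad\text{holds in }\mathbf V.$$
By (15), applied to the map that merges the $v$-block into one variable, the indices $\sigma(Q)$ and $\sigma(Q')$ become equal after merging. So either $\sigma(Q)$ and $\sigma(Q')$ are the same index, belonging to some $w_i$, or both belong to the $v$-block.

In the first case, $q(\bar e(a),\bar y)=Q(e(x_1),\dots,e(x_m),\bar y)$ and $q(\bar e(b),\bar y)=Q'(e(x_1),\dots,e(x_m),\bar y)$ give $\pi q(\bar e(a),\bar y)=y_i=\pi q(\bar e(b),\bar y)$.

In the second case let $\sigma(Q)=j$ and $\sigma(Q')=l$ with $j,l\le m$. Since $Q$ is idempotent, $q(a,\bar y)=Q(x_1,\dots,x_m,\bar y)\in F_z$, and $\pi q(a,\bar y)=x_j$. Likewise $q(b,\bar y)=Q'(x_1,\dots,x_m,\bar y)$ and $\pi q(b,\bar y)=x_l$. Because $(a,b)\in\rho(\eta)$, we get $(x_j,x_l)\in\eta$, that is, $e(x_j)=e(x_l)$. Therefore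
$$\pi q(\bar e(a),\bar y)=e(x_j)=e(x_l)=\pi q(\bar e(b),\bar y).$$

In both cases the two generators coincide, so $(\bar e(a),\bar e(b))\in\rho(0)$. This proves $\rho(\eta)=\rho(\theta)\vee\rho(\psi)$. $\square$

## 7. The two theorems, and the variety of sets

Two theorems on partition lattices are used without proof. By the theorem of P. Pudlák and J. Tůma (Algebra Universalis 10 (1980), 74–95), every finite lattice embeds into $\operatorname{Eq}X$ for some finite $X$. By P. M. Whitman (Bull. AMS 52 (1946), 507–522), every lattice embeds into some $\operatorname{Eq}X$. In both we may take $X$ nonempty, since $\operatorname{Eq}\varnothing$ and $\operatorname{Eq}$ of a one-element set both have exactly one element.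

**Proof of the Main Theorem.** Let $\mathcal D$ be the diagram of Section 3, and suppose it is lifted in $\mathbf V$. By Corollary 3, $\mathbf V$ has no Taylor term. By Proposition 5, $\operatorname{Eq}X$ embeds into $\operatorname{Con}F_{\mathbf V}(X)$ for every nonempty $X$. With the theorem of Pudlák and Tůma, every finite lattice embeds into $\operatorname{Con}F_{\mathbf V}(X)$ for some finite nonempty $X$, so into $\operatorname{Con}$ of a finitely generated free algebra. With Whitman's theorem, every lattice embeds into $\operatorname{Con}$ of some free algebra of $\mathbf V$. $\square$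

If every finite poset-indexed diagram of finite Boolean semilattices and $(\vee,0,1)$-embeddings is lifted in $\mathbf V$, then in particular $\mathcal D$ is. So every finite lattice embeds into the congruence lattice of some algebra in $\mathbf V$: the answer to the question is yes.

**Proof of the Classification Theorem.** (1)⇒(2) is Proposition 5. (2)⇒(3) is Whitman's theorem. (3)⇒(4) and (4)⇒(5) are trivial, as $K$ is a finite lattice. For (5)⇒(1), let $K$ embed into $\operatorname{Con}A$ with $A\in\mathbf V$, and let $\delta\subsetneq\omega$ be the images of $0_K$ and $1_K$. The images of the other elements satisfy the hypotheses of Proposition 2 with this $\delta$ and $\omega$, because the required joins equal $1$ and the required meets equal $0$ in $K$, and the embedding preserves joins and meets. A Taylor term would give $\omega=\delta$, a contradiction. $\square$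

**Remark (the converse of the implication fails).** In the variety of sets $\operatorname{Con}X=\operatorname{Eq}X$, so by Whitman's theorem every lattice embeds into some congruence lattice there. But $|\operatorname{Eq}X|\in\{1,2\}$ if $|X|\le2$, and $|\operatorname{Eq}X|\ge5$ if $|X|\ge3$; so $\operatorname{Eq}X\not\cong\mathbf 2^2$ for every $X$. If $\operatorname{Con}_cX\cong\mathbf 2^2$, then all congruences of $X$ would be compact, as in Step 1 of Proposition 1, and $\operatorname{Eq}X\cong\mathbf 2^2$. So even the one-object diagram $\mathbf 2^2$ does not lift in the variety of sets. Liftability of all the diagrams in the question is therefore strictly stronger than conditions (1)–(5) of the Classification Theorem.
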